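\title{Exponentially many families of free rational curves on a rational surface}

\begin{abstract}
For a nef curve class $\alpha$ on a smooth projective complex variety $X$, let $h(\alpha)$ be the number of irreducible components of the space of morphisms $\mathbb{P}^1\to X$ of class $\alpha$ whose general member is free. Batyrev's conjecture predicts that, on a uniruled variety, $h(\alpha)$ is bounded by a polynomial in the degree of $\alpha$ with respect to a big and nef divisor. We disprove it on an explicit iterated blow-up of $\mathbb{P}^1\times\mathbb{P}^1$ at $12$ points, where $h$ grows exponentially along a sequence of classes. On this surface intersection numbers prescribe the ramification of the projection of a general free curve to $\mathbb{P}^1$; for suitable classes the projection is a Belyi map, and non-isomorphic Belyi maps give different components. We also prove that an exponential upper bound holds on every smooth projective variety, that counterexamples exist in every birational class of the form $\mathbb{P}^2\times Y$, and that $h\le 1$ when the MRC quotient has dimension $\dim X-1$.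
\end{abstract}

\section{Introduction}\label{sec:intro}

All varieties are over $\mathbb{C}$, and \emph{component} means irreducible component. Let $X$ be a smooth projective variety. Two $1$-cycles on $X$ are numerically equivalent if they have the same intersection number with every divisor. Let $N_1(X)_{\mathbb{Z}}$ be the group of classes of integral $1$-cycles; it is a lattice in a finite-dimensional real vector space $N_1(X)_{\mathbb{R}}$. A class $\alpha$ is \emph{nef} if $D\cdot\alpha\ge0$ for every effective divisor $D$, that is, if it lies in the dual of the pseudo-effective cone of divisors. Write $\operatorname{Nef}_1(X)_{\mathbb{Z}}$ for the set of nef integral classes. For an integral class $\alpha$, let $\operatorname{Mor}(\mathbb{P}^1,X,\alpha)$ be the scheme of morphisms $f\colon\mathbb{P}^1\to X$ with $f_*[\mathbb{P}^1]=\alpha$. A morphism $f$ is \emph{free} if $f^*T_X$ is generated by its global sections. Let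
\[
h(\alpha)=\#\{\text{components of }\operatorname{Mor}(\mathbb{P}^1,X,\alpha)\text{ whose general member is free}\}.
\]

Free curves are the rational curves that move without obstruction. As recalled in Section~\ref{sec:free}, the space of morphisms is smooth of dimension $-K_X\cdot\alpha+\dim X$ at a free $f$, and deformations of $f$ pass through a general point of $X$. So $h(\alpha)=0$ unless $\alpha$ is nef, and $h(\alpha)=0$ for all $\alpha\neq0$ unless $X$ is \emph{uniruled}, that is, unless a rational curve passes through a general point of $X$. The class $\alpha$ thus determines the local structure of the free part of the space of morphisms, and $h(\alpha)$ is the first global invariant of that free part.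

To measure the size of $\alpha$ one uses a \emph{big} $\mathbb{Q}$-divisor $L$, one whose class lies in the interior of the pseudo-effective cone. Such an $L$ is positive on all nonzero nef classes, so the nef classes with $L\cdot\alpha\le d$ form a compact set, the dilate by $d$ of a fixed one. The following statement is Batyrev's conjecture as posed in \cite{LT}.

\begin{quote}
\textbf{Conjecture.} \emph{Let $X$ be a smooth projective uniruled variety and let $L$ be a big and nef $\mathbb{Q}$-divisor on $X$. There is a polynomial $P(d)\in\mathbb{Z}[d]$ such that $h(\alpha)\le P(L\cdot\alpha)$ for all $\alpha\in\operatorname{Nef}_1(X)_{\mathbb{Z}}$.}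
\end{quote}

The number of integral nef classes with $L\cdot\alpha\le d$ is $O((1+d)^{\rho})$, where $\rho=\dim N_1(X)_{\mathbb{R}}$. So the conjecture says equivalently that the total number of families of free curves of degree at most $d$ grows polynomially in $d$.

The simplest cases suggest much more. A morphism $\mathbb{P}^1\to\mathbb{P}^s$ of degree $\delta$ is a tuple of $s+1$ binary forms of degree $\delta$ without common zero, up to a scalar. Hence
\begin{equation}\label{eq:projective}
\operatorname{Mor}_\delta(\mathbb{P}^1,\mathbb{P}^s)\ \text{ is a nonempty open subset of }\ \mathbb{P}^{(s+1)(\delta+1)-1},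
\end{equation}
and it is irreducible. Every such morphism is free, since $T_{\mathbb{P}^s}$ is a quotient of $\mathcal{O}(1)^{s+1}$. So $h=1$ on all nef classes of a projective space or of a product of projective spaces. In general, the evident deformation invariants of a rational curve are its intersection numbers with divisors, and these are fixed by $\alpha$. One would guess that little room is left for further discrete invariants. The guess is wrong already on a surface.

\begin{theorem}\label{thm:A}
There are a smooth projective rational surface $X$, an iterated blow-up of $\mathbb{P}^1\times\mathbb{P}^1$ at $12$ points, and classes $\beta_N\in\operatorname{Nef}_1(X)_{\mathbb{Z}}$, $N\ge1$, such that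
\begin{enumerate}
\item[(a)] for every $\mathbb{Q}$-divisor $L$ there is a constant $C_L$ with $|L\cdot\beta_N|\le C_LN$ for all $N$;
\item[(b)] $h(\beta_N)\ge\dfrac{2^N}{N(3N+3)^3}$ for all $N$.
\end{enumerate}
Hence for no big and nef $L$ on $X$ is there a polynomial $P$ with $h(\alpha)\le P(L\cdot\alpha)$ for all $\alpha$.
\end{theorem}

Growth cannot be faster than exponential.

\begin{theorem}\label{thm:B}
For every smooth projective variety $X$ and every big $\mathbb{Q}$-divisor $L$ on $X$ there is $C>0$ such that, for all $d\ge0$,
\[
\sum_{\alpha\in\operatorname{Nef}_1(X)_{\mathbb{Z}},\ L\cdot\alpha\le d}h(\alpha)\ \le\ e^{C(d+1)}.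
\]
The exponential order cannot be improved: on the surface of Theorem~\ref{thm:A}, for every big and nef $L$, the sum is at least $e^{cd}$ for some $c>0$ and all large $d$.
\end{theorem}

The third result describes how far the failure extends. We say that $X$ \emph{violates} the conjecture for $L$ if no polynomial $P$ as in the conjecture exists. The MRC quotient is recalled in Section~\ref{sec:range}.

\begin{theorem}\label{thm:C}
\begin{enumerate}
\item[(1)] Let $Y$ be a smooth projective variety, possibly a point, and let $Z$ be a smooth projective variety birational to $\mathbb{P}^2\times Y$. Then some composition $Z'\to Z$ of blow-ups along smooth centers violates the conjecture for every big and nef $L$ on $Z'$. So does every smooth projective $Z''$ with a birational morphism $Z''\to Z'$. In particular there are rational counterexamples in every dimension $\ge2$.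
\item[(2)] If the MRC quotient of a smooth projective variety $X$ has dimension $\dim X-1$, then $h(\alpha)\le1$ for all $\alpha$.
\item[(3)] A birational class of uniruled surfaces contains a counterexample if and only if it is the class of rational surfaces. For $\dim X=1$ the conjecture holds.
\end{enumerate}
\end{theorem}

Nothing in this paper addresses the case when $X$ is Fano; the surface of Theorem~\ref{thm:A} is far from it (Remark~\ref{rem:fano}).

The extra invariant behind Theorem~\ref{thm:A} is monodromy. The surface has a fibration $\pi\colon X\to\mathbb{P}^1$ whose fibers over $0,1,\infty$ have components of several multiplicities, and the intersection numbers of a general free curve $f$ with these components prescribe the ramification of $\pi\circ f$ over $0,1,\infty$. For suitable classes the Riemann--Hurwitz formula forbids any other ramification, so $\pi\circ f$ is a covering of the thrice-punctured sphere and cannot deform. Section~\ref{sec:six} shows the mechanism on two maps of degree six. After the background in Sections~\ref{sec:free} and~\ref{sec:belyi}, Section~\ref{sec:surface} turns Belyi maps into components, and Section~\ref{sec:graphs} constructs exponentially many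 Belyi maps with the same ramification. Sections~\ref{sec:upper} and~\ref{sec:range} prove Theorems~\ref{thm:B} and~\ref{thm:C}.

\section{Two maps of degree six}\label{sec:six}

Call two maps $g,g'\colon\mathbb{P}^1\to\mathbb{P}^1$ \emph{isomorphic} if $g=g'\circ\varphi$ for some $\varphi\in\operatorname{Aut}(\mathbb{P}^1)$. Consider the maps of degree $6$ whose ramification indices are $6$ over $0$, then $2,2,1,1$ over $1$, and $4,1,1$ over $\infty$. We determine them all.

Place the point of index $6$ at $t=\infty$ and the point of index $4$ at $t=0$. Then
\[
1/g=c\,t^4(t^2+at+b),\qquad b\ne0,
\]
and the coordinate $t$ is fixed up to scaling. The derivative is $c\,t^3(6t^2+5at+4b)$, so the two points of index $2$ are the roots $t_1\ne t_2$ of $6t^2+5at+4b$, and the condition is that $1/g$ takes the same value at both. At a root, $t^2+at+b=(at+2b)/6$, so the condition reads $a(t_1^5-t_2^5)+2b(t_1^4-t_2^4)=0$. Put $s=t_1+t_2=-5a/6$ and $q=t_1t_2=2b/3$, and divide by $t_1-t_2$: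
\[
0=-\tfrac{6s}{5}\,(s^4-3s^2q+q^2)+3q\,(s^3-2sq)=-\tfrac{3s}{5}\,(2s^2-3q)(s^2-4q).
\]
The last factor is $(t_1-t_2)^2\neq0$. So $a=0$ or $36b=25a^2$. In both cases $t^2+at+b$ has distinct nonzero roots, so the common critical value is nonzero and $c$ is determined by making it $1$. Each case is one orbit of the scaling $t\mapsto\lambda t$. There are therefore exactly two maps up to isomorphism,
\[
g_1=\frac{4}{t^4(t^2+3)},\qquad g_2=\frac{1}{c\,t^4(t^2+6t+25)},
\]
told apart by the scaling invariant $a^2/b\in\{0,36/25\}$. In a connected family of maps with this ramification, $a^2/b$ is continuous, hence constant. The ramification does not determine the map, and the two maps cannot be joined while the ramification is kept.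

We want $g_1$ and $g_2$ to be projections of curves of the same class in different components. On $\mathbb{P}^1\times\mathbb{P}^1$ this fails: by \eqref{eq:projective} the morphisms $(g,w)$ of given bidegree form an irreducible variety, and one passes from $g_1$ to $g_2$ through maps with other ramification. The difficulty is that ramification is not a numerical invariant. We make it one by blowing up. Choose the second coordinate $w$ with simple zeros at the eight points of $g^{-1}\{0,1,\infty\}$. Near a point of index $m$ over $p$, with $u$ a local parameter at $p$, the curve has a branch $u=\kappa w^m+\cdots$ with $\kappa\ne0$, which has contact of order $m$ with the fiber $\{u=0\}$. After $m$ blow-ups along the fiber there is a chart $u=u_mw^m$, in which the branch crosses the last exceptional curve $\{w=0\}$ transversally at $u_m=\kappa$. Conversely, along any curve that crosses this exceptional curve transversally at a point with $u_m\neq0$, the function $u$ vanishes to order exactly $m$. Intersection numbers with exceptional curves are constant in families, and transversality is an open condition. So on a dense open, hence connected, part of a component the projection keeps its ramification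 and $a^2/b$ stays constant: the lifts of $g_1$ and $g_2$ lie on different components. Section~\ref{sec:surface} makes this precise for all maps of this kind at once.

\section{Free rational curves}\label{sec:free}

Let $X$ be a smooth projective variety. The tangent space of $\operatorname{Mor}(\mathbb{P}^1,X)$ at $f$ is $H^0(\mathbb{P}^1,f^*T_X)$, and if $H^1(\mathbb{P}^1,f^*T_X)=0$ then the scheme is smooth at $f$ of dimension $h^0(f^*T_X)$ \cite[II.1]{Kollar}. For each divisor $D$ the degree of $f^*\mathcal{O}(D)$ is locally constant in $f$, so each $\operatorname{Mor}(\mathbb{P}^1,X,\alpha)$ is open and closed in $\operatorname{Mor}(\mathbb{P}^1,X)$. Every vector bundle on $\mathbb{P}^1$ is a sum of line bundles; if $f^*T_X\cong\bigoplus_i\mathcal{O}(a_i)$, then $f$ is free exactly when all $a_i\ge0$.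

\begin{lemma}\label{lem:free}
Let $M$ be a component of $\operatorname{Mor}(\mathbb{P}^1,X,\alpha)$ and let $M^{\mathrm{free}}\subset M$ be the set of free members.
\begin{enumerate}
\item[(a)] If the global sections of $f^*T_X$ span its fiber at one point of $\mathbb{P}^1$, then $f$ is free.
\item[(b)] A free $f$ lies on exactly one component. The set $M^{\mathrm{free}}$ is open; if it is nonempty, it is a smooth irreducible variety of dimension $-K_X\cdot\alpha+\dim X$, and $M$ is counted by $h(\alpha)$.
\item[(c)] Suppose $M^{\mathrm{free}}\ne\emptyset$ and fix $t\in\mathbb{P}^1$. The map $\operatorname{ev}_t\colon M^{\mathrm{free}}\to X$, $f\mapsto f(t)$, is smooth, and the preimage of a proper closed subset is a proper closed subset. The class $\alpha$ is nef.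
\item[(d)] Suppose $M^{\mathrm{free}}\ne\emptyset$ and let $Z\subset X$ be closed of codimension at least $2$. A general $f\in M^{\mathrm{free}}$ satisfies $f(\mathbb{P}^1)\cap Z=\emptyset$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If some $a_i<0$, every global section has zero component in $\mathcal{O}(a_i)$, so the sections span no fiber.

(b) All $a_i\ge0$ if and only if $H^1(f^*T_X\otimes\mathcal{O}(-1))=0$, which is an open condition by semicontinuity. At a free $f$ we have $H^1(f^*T_X)=0$, so $f$ is a smooth point, lies on one component, and the dimension is $\sum_i(a_i+1)=-K_X\cdot\alpha+\dim X$. A nonempty open subset of $M$ is dense and irreducible.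

(c) The differential of $\operatorname{ev}_t$ at $f$ is the evaluation $H^0(f^*T_X)\to T_{X,f(t)}$, which is surjective. So $\operatorname{ev}_t$ is a smooth morphism, hence open, and its image lies in no proper closed subset. If $D$ is an effective divisor, choose $f\in M^{\mathrm{free}}$ with $f(t)\notin D$; then $f^*D$ is an effective divisor and $D\cdot\alpha=\deg f^*D\ge0$.

(d) This is \cite[II.3.7]{Kollar}; here is the argument. By (c) the map $\operatorname{ev}\colon\mathbb{P}^1\times M^{\mathrm{free}}\to X$ is smooth, so $\operatorname{ev}^{-1}(Z)$ has codimension at least $2$, that is, dimension at most $\dim M-1$. Its projection to $M^{\mathrm{free}}$ is a proper closed subset.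
\end{proof}

\section{Belyi maps}\label{sec:belyi}

Let $B=\mathbb{P}^1\setminus\{0,1,\infty\}$. For a map $g\colon\mathbb{P}^1\to\mathbb{P}^1$ of degree $n\ge1$, let $k_{p,m}$ be the number of points of ramification index $m$ over $p\in\{0,1,\infty\}$. The collection $k=(k_{p,m})$ is the \emph{type} of $g$; it satisfies $\sum_mm\,k_{p,m}=n$ for each $p$. We call $g$ a \emph{Belyi map} if it is unramified over $B$. (All our Belyi maps have source $\mathbb{P}^1$.)

\begin{lemma}\label{lem:RH}
A map $g\colon\mathbb{P}^1\to\mathbb{P}^1$ of degree $n$ and type $k$ is a Belyi map if and only if $\sum_{p,m}k_{p,m}=n+2$.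
\end{lemma}

\begin{proof}
By Riemann--Hurwitz, the sum of $e_t-1$ over all $t\in\mathbb{P}^1$ is $2n-2$, where $e_t$ is the ramification index. The points over $0,1,\infty$ contribute $3n-\sum k_{p,m}$. This is all of $2n-2$ exactly when $\sum k_{p,m}=n+2$.
\end{proof}

Thus being a Belyi map is a condition on the type alone. Belyi maps are rigid.

\begin{lemma}\label{lem:rigid}
Let $U$ be a connected complex manifold and let $(t,f)\mapsto g_f(t)$ be a holomorphic map $\mathbb{P}^1\times U\to\mathbb{P}^1$ such that every $g_f$ is a Belyi map. Then all $g_f$ are isomorphic.
\end{lemma}

\begin{proof}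
The map $\Phi\colon\mathbb{P}^1\times U\to\mathbb{P}^1\times U$, $(t,f)\mapsto(g_f(t),f)$, is proper. Over $B\times U$ its differential is block triangular with diagonal blocks $\partial g_f/\partial t\ne0$ and the identity, so there $\Phi$ is a proper local homeomorphism, hence a finite covering. Let $\gamma\colon[0,1]\to U$ be a path from $f$ to $f'$ and pull the covering back to $B\times[0,1]$. A covering of $B\times[0,1]$ has isomorphic restrictions to $B\times\{0\}$ and $B\times\{1\}$, so $g_f$ and $g_{f'}$ are isomorphic as coverings of $B$. Such an isomorphism is holomorphic, being locally a branch of $g_{f'}^{-1}\circ g_f$. It maps a small punctured disk about a point over $p$ into a small punctured disk about a point over $p$, so it extends over the punctures, as does its inverse. The extension is an automorphism $\varphi$ of $\mathbb{P}^1$ with $g_f=g_{f'}\circ\varphi$.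
\end{proof}

Belyi maps are built from permutations; see \cite[Ch.~1--2]{LZ}. Fix $b\in B$. The group $\pi_1(B,b)$ is free on simple loops $\gamma_0,\gamma_1$ around $0$ and $1$, and $\gamma_\infty=(\gamma_0\gamma_1)^{-1}$ is a simple loop around $\infty$. Path lifting attaches to a Belyi map $g$ two permutations $\sigma_0,\sigma_1$ of $g^{-1}(b)$, and an isomorphism of Belyi maps restricts to a bijection of the fibers over $b$ that conjugates one pair into the other. Conversely, let $\sigma_0,\sigma_1$ be permutations of a set of $n$ elements that generate a transitive group. By Riemann's existence theorem, the connected covering of $B$ with this monodromy extends to a holomorphic map $g\colon C\to\mathbb{P}^1$ of degree $n$ from a compact Riemann surface. Its points over $0,1,\infty$ correspond to the cycles of $\sigma_0$, $\sigma_1$, $\sigma_0\sigma_1$, and the ramification index is the length of the cycle. (The order of composition does not matter, since $\sigma_0\sigma_1$ and $\sigma_1\sigma_0$ are conjugate.) The Euler characteristic of $C$ is $-n$ plus the total number of cycles, because $\chi(B)=-1$. So $C\cong\mathbb{P}^1$ exactly when there are $n+2$ cycles in total.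

\section{A surface that records ramification}\label{sec:surface}

\subsection*{The surface}
Let $(x,w)$ be the coordinates on $\mathbb{P}^1\times\mathbb{P}^1$. Blowing up a node of a fiber, where components of multiplicities $1$ and $m$ meet, creates a component of multiplicity $m+1$; repeating this gives all multiplicities up to a chosen bound. We take the bounds
\[
K_0=6,\qquad K_1=2,\qquad K_\infty=4,
\]
which are those needed in Section~\ref{sec:graphs}. For each $p\in\{0,1,\infty\}$, blow up the point $(p,0)$, with exceptional curve $E_{p,1}$. Then for $m=1,\dots,K_p-1$ blow up the point where $E_{p,m}$ meets the strict transform $F'_p$ of $\{x=p\}$, with exceptional curve $E_{p,m+1}$. Let $\mu\colon X\to\mathbb{P}^1\times\mathbb{P}^1$ be the result of these $6+2+4=12$ blow-ups, and write $E_{p,m}$ and $F'_p$ also for the strict transforms in $X$. Let $\pi=x\circ\mu$, let $F$ be the class of a fiber of $\pi$, and let $D_0,D_\infty$ be the strict transforms of $\{w=0\}$ and $\{w=\infty\}$. No center lies over $\{w=\infty\}$, so $D_\infty=\mu^*\{w=\infty\}$.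

\begin{lemma}\label{lem:surface}
Let $u$ be a local parameter of $\mathbb{P}^1$ at $p\in\{0,1,\infty\}$.
\begin{enumerate}
\item[(a)] $\pi^*(p)=F'_p+\sum_{m=1}^{K_p}m\,E_{p,m}$.
\item[(b)] Let $\tau\mapsto(u(\tau),w(\tau))$ be a holomorphic germ with $\operatorname{ord}_0u=m\in\{1,\dots,K_p\}$ and $\operatorname{ord}_0w=1$. Its lift to $X$ meets $E_{p,m}$ with multiplicity one at $\tau=0$, and meets neither $F'_p$ nor any $E_{p,j}$ with $j\ne m$.
\item[(c)] The classes $F$, $D_\infty$ and $E_{p,m}$ generate $\operatorname{Pic}(X)$.
\item[(d)] There is a global vector field $\xi$ on $X$ that lifts $w\,\partial_w$.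
\end{enumerate}
\end{lemma}

\begin{proof}
Put $u_0=u$ and $E_{p,0}=D_0$. We claim that after $m$ blow-ups over $p$ the functions $u_m=u/w^m$ and $w$ are coordinates near $E_{p,m}\cap F'_p$, with $E_{p,m}=\{w=0\}$ and $F'_p=\{u_m=0\}$. This holds for $m=0$. The next center is the origin of this chart, and its blow-up has the chart $u_m=u_{m+1}w$, in which the new exceptional curve is $\{w=0\}$ and the strict transform of $\{u_m=0\}$ is $\{u_{m+1}=0\}$. This chart contains all of $E_{p,m+1}$ except the point $u_{m+1}=\infty$, the tangent direction of $\{w=0\}$, where $E_{p,m}$ meets $E_{p,m+1}$. So the fiber over $p$ is the chain $E_{p,1},E_{p,2},\dots,E_{p,K_p},F'_p$, in which only consecutive curves meet.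

(a) In the $m$-th chart $u=u_mw^m$.

(b) Along the germ $u_j$ has order $m-j$. So the lift passes through the first $m$ centers, and $u_m(0)\ne0,\infty$. After $m$ blow-ups the lifted point therefore lies on $E_{p,m}$, away from $E_{p,m-1}$, from $F'_p$ and from the next center, and later blow-ups change nothing near it. The equation $w$ of $E_{p,m}$ has order one along the germ.

(c) The group $\operatorname{Pic}(X)$ is generated by $F$, $D_\infty$ and the total transforms $e_{p,j}$ of the exceptional curves. The center of the $(m+1)$-st blow-up lies on $E_{p,m}$ and on no earlier exceptional curve, so $e_{p,j}=E_{p,j}+E_{p,j+1}+\dots+E_{p,K_p}$.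

(d) The action $\lambda\cdot(x,w)=(x,\lambda w)$ of $\mathbb{G}_m$ lifts through the blow-up of a fixed point. The point $(p,0)$ is fixed, and each later center is the intersection point of two invariant curves. So the action lifts to $X$; let $\xi$ be its generator.
\end{proof}

\begin{remark}\label{rem:fano}
Intersecting (a) with $F'_p$ gives $(F'_p)^2=-K_p$. By adjunction $K_X\cdot F'_0=-2+6=4>0$, so $-K_X$ is not nef.
\end{remark}

\subsection*{Lifting a Belyi map}
Call a type $k$ \emph{admissible} if $k_{p,m}=0$ whenever $m>K_p$.

\begin{proposition}\label{prop:lift}
Let $g$ be a Belyi map of degree $n$ and admissible type $k$. There is a free morphism $f\colon\mathbb{P}^1\to X$ with $\pi\circ f=g$, such that $f^*E_{p,m}$ is the reduced divisor of the $k_{p,m}$ points of index $m$ over $p$, the divisor $f^*F'_p$ is zero, and the class $\beta$ of $f$ satisfies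
\begin{equation}\label{eq:class}
F\cdot\beta=n,\qquad D_\infty\cdot\beta=n+2,\qquad E_{p,m}\cdot\beta=k_{p,m}.
\end{equation}
This class depends only on $k$; we denote it by $\beta(k)$. It is nef.
\end{proposition}

\begin{proof}
Let $T=g^{-1}\{0,1,\infty\}$; it has $n+2$ points by Lemma~\ref{lem:RH}. To apply Lemma~\ref{lem:surface}(b) at every point of $T$, we need a second coordinate with a simple zero at each of them. Choose the coordinate $t$ on the source with $\infty\notin T$, choose a polynomial $r$ of degree $n+2$ with no zero in $T$, and put
\[
w(t)=\frac{\prod_{\tau\in T}(t-\tau)}{r(t)}.
\]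
This function has degree $n+2$, it is finite and nonzero at $t=\infty$, and its zeros are the points of $T$, all simple. Let $f$ be the lift of $(g,w)$ to $X$; it exists because a rational map from a smooth curve to a projective variety is a morphism. At a point of $T$ of index $m$ over $p$ we have $m\le K_p$ by admissibility, so Lemma~\ref{lem:surface}(b) applies. Points outside $T$ do not map to the three special fibers. This gives $f^*E_{p,m}$ and $f^*F'_p$. The first two numbers in \eqref{eq:class} are $\deg g$ and $\deg w$. By Lemma~\ref{lem:surface}(c), the numbers \eqref{eq:class} determine $\beta$.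

For freeness we need two sections of $f^*T_X$ that are independent at one point: one comes from reparametrizing the curve, the other from moving it by $\mathbb{G}_m$. Choose $t_0\notin T$ with $w(t_0)\ne\infty$. Since $g(t_0)\in B$, the map $\mu$ is an isomorphism near $f(t_0)$, and $dg(t_0)\ne0$, $w(t_0)\ne0$. Let $v$ be a global vector field on $\mathbb{P}^1$ with $v(t_0)\ne0$. At $t_0$ the section $df(v)$ has nonzero $x$-component, and the section $\xi\circ f$ equals $w(t_0)\partial_w$, which is nonzero with zero $x$-component. By Lemma~\ref{lem:free}(a), $f$ is free, and by Lemma~\ref{lem:free}(c), $\beta$ is nef.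
\end{proof}

\subsection*{Different Belyi maps, different components}

\begin{proposition}\label{prop:separate}
Let $k$ be an admissible type of Belyi maps. Then $h(\beta(k))$ is at least the number of isomorphism classes of Belyi maps of type $k$.
\end{proposition}

\begin{proof}
Let $\beta=\beta(k)$ and let $g,g'$ be Belyi maps of type $k$ and degree $n$, with lifts $f_g,f_{g'}$ as in Proposition~\ref{prop:lift}. By Lemma~\ref{lem:free}(b) each lift lies on a unique component, which is counted by $h(\beta)$. We must show that if both lie on the same component $M$, then $g\cong g'$.

The class $\beta$ does not determine the type of $\pi\circ f$ for every $f\in M$ (Remark~\ref{rem:reduced}), so we pass to an open subset. Let $E=\sum_{p,m}E_{p,m}$. Let $U'\subset M^{\mathrm{free}}$ be the set of $f$ whose image lies in no $E_{p,m}$ and no $F'_p$; it is open. The pullback of $E$ to $\mathbb{P}^1\times U'$ is an effective Cartier divisor containing no fiber $\mathbb{P}^1\times\{f\}$, so it is finite and flat over $U'$. The points where it is not \'etale over $U'$ form a closed set with closed image. The complement $U$ of the image is the set of $f\in U'$ with $f^*E$ reduced. It contains $f_g$ and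 $f_{g'}$. As a nonempty open subset of $M^{\mathrm{free}}$ it is smooth and irreducible, hence a connected complex manifold.

Let $f\in U$ and $g_f=\pi\circ f$, a map of degree $F\cdot\beta=n$. The divisor $f^*F'_p$ is effective of degree $F'_p\cdot\beta$, which is $0$ by Proposition~\ref{prop:lift}; so $f^*F'_p=0$. Lemma~\ref{lem:surface}(a) gives
\[
g_f^*(p)=\sum_mm\,f^*E_{p,m}.
\]
Since $f^*E$ is reduced, the divisors $f^*E_{p,m}$ are reduced with disjoint supports, and their degrees are $k_{p,m}$. So $g_f$ has type $k$. As $k$ is the type of a Belyi map, $\sum k_{p,m}=n+2$, and $g_f$ is a Belyi map by Lemma~\ref{lem:RH}. By Lemma~\ref{lem:rigid} all $g_f$ with $f\in U$ are isomorphic; in particular $g\cong g'$.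
\end{proof}

The type of Section~\ref{sec:six} is admissible. So $h(\beta)\ge2$ for the class on $X$ with $F\cdot\beta=6$, $D_\infty\cdot\beta=8$, $E_{0,6}\cdot\beta=E_{\infty,4}\cdot\beta=1$, $E_{1,1}\cdot\beta=E_{1,2}\cdot\beta=E_{\infty,1}\cdot\beta=2$, and all other $E_{p,m}\cdot\beta=0$.

\begin{remark}\label{rem:reduced}
Reducedness of $f^*E$ is what lets one read the type from the class. A branch simply tangent to $E_{p,m}$ at a general point contributes $2$ to $E_{p,m}\cdot\beta$ but gives one point of index $2m$ instead of two points of index $m$. A branch through the node $E_{p,m}\cap E_{p,m+1}$, transverse to both curves, gives one point of index $2m+1$.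
\end{remark}

\begin{remark}
The component through $f_g$ can be seen explicitly. By the proof of Lemma~\ref{lem:surface}(c), $K_X=-2F-2D_\infty+\sum_{p,j}e_{p,j}=-2F-2D_\infty+\sum_{p,m}mE_{p,m}$, so $-K_X\cdot\beta=2n+2(n+2)-3n=n+4$ and the component has dimension $n+6$. The lifts of $(g\circ\varphi,w\circ\varphi)$ depend on $3$ parameters for $\varphi$ and $n+3$ for the denominator of $w$, and only finitely many $\varphi$ give the same $g\circ\varphi$. So they fill a dense subset of the component.
\end{remark}

\section{Exponentially many Belyi maps of one type}\label{sec:graphs}

A point of index $m$ over $p$ requires $m$ blow-ups over $p$. Since the surface is fixed, we need many Belyi maps whose indices are bounded and whose types agree. We obtain them from plane graphs, in which the indices over $0$, $1$, $\infty$ are the vertex degrees, the number $2$, and the lengths of the faces. A long tube built from pieces of two kinds has bounded degrees and faces and allows one binary choice per piece.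

\subsection*{The graphs}
For $N\ge1$ and $\varepsilon=(\varepsilon_0,\dots,\varepsilon_{N-1})\in\{0,1\}^N$, let $G_\varepsilon$ be the plane graph of Figure~\ref{fig:graph}. Its vertices are $v_{i,j}$ with $0\le i\le N$ and $j\in\mathbb{Z}/3$; we call $i$ the \emph{level}. Its edges are the sides $v_{i,j}v_{i,j+1}$ of $N+1$ nested triangles, the spokes $v_{i,j}v_{i+1,j}$ for $i<N$, and for each $i<N$ one diagonal of the quadrilateral $v_{i,0}v_{i,1}v_{i+1,1}v_{i+1,0}$, namely $v_{i,0}v_{i+1,1}$ if $\varepsilon_i=0$ and $v_{i,1}v_{i+1,0}$ if $\varepsilon_i=1$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]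
\draw (210:0.7)--(330:0.7)--(90:0.7)--cycle (210:1.6)--(330:1.6)--(90:1.6)--cycle
      (210:2.5)--(330:2.5)--(90:2.5)--cycle (210:3.4)--(330:3.4)--(90:3.4)--cycle;
\draw (210:0.7)--(210:3.4) (330:0.7)--(330:3.4) (90:0.7)--(90:3.4);
\draw[very thick] (210:0.7)--(330:1.6) (210:1.6)--(330:2.5) (330:2.5)--(210:3.4);
\fill (210:0.7) circle (2pt) (330:0.7) circle (2pt) (90:0.7) circle (2pt)
      (210:1.6) circle (2pt) (330:1.6) circle (2pt) (90:1.6) circle (2pt)
      (210:2.5) circle (2pt) (330:2.5) circle (2pt) (90:2.5) circle (2pt)
      (210:3.4) circle (2pt) (330:3.4) circle (2pt) (90:3.4) circle (2pt);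
\node[left] at (210:3.4) {$v_{3,0}$};
\node[right] at (330:3.4) {$v_{3,1}$};
\node[above] at (90:3.4) {$v_{3,2}$};
\end{tikzpicture}
\caption{The plane graph $G_\varepsilon$ for $N=3$ and $\varepsilon=(0,0,1)$: four nested triangles (levels $0$ to $3$ from the inside out), joined by spokes, with one thick diagonal between consecutive levels. The bit $\varepsilon_i$ chooses the diagonal between levels $i$ and $i+1$.}
\label{fig:graph}
\end{figure}

The graph is simple and connected. It has $3N+3$ vertices and $3(N+1)+3N+N=7N+3$ edges. Between consecutive levels lie two triangular and two quadrilateral faces; with the innermost and the outer face this gives $2N+2$ triangles and $2N$ quadrilaterals. Put $n=2(7N+3)=14N+6$. Then vertices, edges and faces number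
\begin{equation}\label{eq:euler}
(3N+3)+(7N+3)+(4N+2)=14N+8=n+2 .
\end{equation}

The faces do not depend on $\varepsilon$, but the degrees do. Without the diagonals, vertices have degree $3$ on levels $0$ and $N$ and degree $4$ elsewhere. Levels $0$ and $N$ receive one diagonal each, so their degrees are $3,3,4$. On a level $0<i<N$, the diagonal from level $i-1$ ends at $v_{i,1}$ if $\varepsilon_{i-1}=0$ and at $v_{i,0}$ if $\varepsilon_{i-1}=1$, while the diagonal to level $i+1$ starts at $v_{i,0}$ if $\varepsilon_i=0$ and at $v_{i,1}$ if $\varepsilon_i=1$. So the degrees on level $i$ are $5,5,4$ if $\varepsilon_{i-1}=\varepsilon_i$ and $6,4,4$ otherwise. All degrees lie in $\{3,4,5,6\}$, and their multiset depends only on $N$ and on the number $c(\varepsilon)\in\{0,\dots,N-1\}$ of indices $i$ with $\varepsilon_{i-1}\ne\varepsilon_i$. Since $c$ takes $N$ values, there is a value $c_N$ such that $\Sigma_N=\{\varepsilon:c(\varepsilon)=c_N\}$ has at least $2^N/N$ elements.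

Different sequences can give isomorphic graphs, for instance $\varepsilon$ and its complement. The next lemma shows that the loss is only polynomial: once the innermost triangle is marked, the sequence can be read off level by level.

\begin{lemma}\label{lem:graphs}
The graphs $G_\varepsilon$, $\varepsilon\in\Sigma_N$, represent at least $2^N/\bigl(N(3N+3)^3\bigr)$ isomorphism classes of abstract graphs.
\end{lemma}

\begin{proof}
First let $\psi\colon G_\varepsilon\to G_{\varepsilon'}$ be an isomorphism with $\psi(v_{0,j})=v_{0,j}$ for all $j$. We show by induction on $i$ that $\psi$ preserves the labels on all levels $\le i$ and that $\varepsilon_l=\varepsilon'_l$ for $l<i$; the case $i=N$ gives $\varepsilon=\varepsilon'$. Assume this for some $i<N$. Call a neighbor of $v_{i,j}$ \emph{outer} if it lies on level $i+1$. The outer neighbors are the neighbors that do not lie on levels $\le i$, so $\psi$ maps the outer neighbors of $v_{i,j}$ in $G_\varepsilon$ onto those of $v_{i,j}$ in $G_{\varepsilon'}$. The vertex $v_{i,0}$ has two outer neighbors if $\varepsilon_i=0$ and one if $\varepsilon_i=1$, so $\varepsilon_i=\varepsilon'_i$. The only outer neighbor of $v_{i,2}$ is $v_{i+1,2}$. If $\varepsilon_i=0$,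 the only outer neighbor of $v_{i,1}$ is $v_{i+1,1}$; if $\varepsilon_i=1$, the only outer neighbor of $v_{i,0}$ is $v_{i+1,0}$. So $\psi$ preserves two of the three labels on level $i+1$. The third vertex of that level is also an outer neighbor of a vertex of level $i$, so it maps to level $i+1$, and its label is preserved too.

Now fix $\varepsilon$, and for each $\varepsilon'$ with $G_{\varepsilon'}\cong G_\varepsilon$ choose an isomorphism $\psi_{\varepsilon'}\colon G_{\varepsilon'}\to G_\varepsilon$. If $\psi_{\varepsilon'}$ and $\psi_{\varepsilon''}$ send $(v_{0,0},v_{0,1},v_{0,2})$ to the same triple of vertices, then $\psi_{\varepsilon''}^{-1}\psi_{\varepsilon'}$ preserves the labels on level $0$, so $\varepsilon'=\varepsilon''$. There are at most $(3N+3)^3$ triples, so at most that many sequences give a graph isomorphic to $G_\varepsilon$.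
\end{proof}

\subsection*{From graphs to Belyi maps}
A \emph{dart} of $G_\varepsilon$ is an edge with an orientation; there are $n$ darts. Let $\sigma_0$ send a dart to the next dart counterclockwise with the same initial vertex, and let $\sigma_1$ reverse a dart. Since the graph is connected, these permutations generate a transitive group. The cycles of $\sigma_0$ are the vertices, with length the degree, and the cycles of $\sigma_1$ are the edges, of length $2$. The product $\sigma_0\sigma_1$, with $\sigma_1$ applied first, sends a dart to the following dart along the boundary of the face on its right, so its cycles are the faces, with length the number of sides. By \eqref{eq:euler} there are $n+2$ cycles, and Section~\ref{sec:belyi} provides a Belyi map $g_\varepsilon$ of degree $n$ with monodromy $(\sigma_0,\sigma_1)$. Its indices are the vertex degrees, at most $6$, over $0$; they equal $2$ over $1$; and they are $3$ ($2N+2$ times) and $4$ ($2N$ times) over $\infty$. So its type is admissible, and it is the same type $k^{(N)}$ for all $\varepsilon\in\Sigma_N$.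

The abstract graph is recovered from the pair $(\sigma_0,\sigma_1)$: its vertices are the cycles of $\sigma_0$, and each cycle $\{d,\sigma_1d\}$ of $\sigma_1$ is an edge joining the vertex containing $d$ to the vertex containing $\sigma_1d$. If $g_\varepsilon\cong g_{\varepsilon'}$, the two pairs are conjugate by a bijection of darts, and so
\begin{equation}\label{eq:recover}
g_\varepsilon\cong g_{\varepsilon'}\quad\text{implies}\quad G_\varepsilon\cong G_{\varepsilon'} .
\end{equation}

\subsection*{Proof of Theorem~\ref{thm:A}}
Let $X$ be the surface of Section~\ref{sec:surface} and $\beta_N=\beta(k^{(N)})$, a nef integral class by Proposition~\ref{prop:lift}. Write $L$ as a rational combination of $F$, $D_\infty$ and the $E_{p,m}$, and let $\ell$ be the sum of the absolute values of the coefficients. Each number in \eqref{eq:class} lies between $0$ and $n+2=14N+8\le22N$, so (a) holds with $C_L=22\ell$. By Lemma~\ref{lem:graphs} and \eqref{eq:recover} there are at least $2^N/(N(3N+3)^3)$ isomorphism classes of Belyi maps of type $k^{(N)}$, and Proposition~\ref{prop:separate} gives (b).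

We isolate the last step for use in Section~\ref{sec:range}. Say that a smooth projective variety has \emph{property} (E) if it carries nef integral classes $\beta_N$, $N\ge N_0$, such that $|D\cdot\beta_N|=O(N)$ for every divisor $D$ and $h(\beta_N)\ge c^N$ for some $c>1$. By (a) and (b), $X$ has property (E) with $c=3/2$ and $N_0$ large. A variety with property (E) violates the conjecture for every $L$: a polynomial satisfies $|P(y)|\le A(1+|y|)^r$ for some $A$ and $r$, so $h(\beta_N)\le P(L\cdot\beta_N)$ would give $c^N=O(N^r)$, which is false. This proves Theorem~\ref{thm:A}. \qed

\section{The exponential upper bound}\label{sec:upper}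

The morphisms of degree $\delta$ into $X\subset\mathbb{P}^s$ are cut out by a number of equations linear in $\delta$, each of bounded degree. The refined B\'ezout theorem \cite[Example 8.4.6]{Fulton} turns this into a bound on components: \emph{the degrees of the components of an intersection of hypersurfaces in projective space add up to at most the product of the degrees of the hypersurfaces}, with no assumption on dimensions. (Induct on the number of hypersurfaces: a variety of degree $a$ either lies in a hypersurface of degree $e$ or meets it in components of total degree at most $ae$.)

\begin{proof}[Proof of Theorem~\ref{thm:B}]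
Embed $X\subset\mathbb{P}^s$ with hyperplane section $H$, and let $X$ be the zero set of forms $G_1,\dots,G_q$ of degrees $e_1,\dots,e_q\ge1$. A point $f$ of the open set \eqref{eq:projective} maps $\mathbb{P}^1$ into $X$ exactly when each binary form $G_j(f)$ vanishes. This form has degree $e_j\delta$, so it has $e_j\delta+1$ coefficients, each a form of degree $e_j$ in the coefficients of $f$ or identically zero. The space of morphisms to $X$ of $H$-degree $\delta$ is thus an open subset of an intersection of hypersurfaces, and its number of components is at most
\[
\prod_je_j^{\,e_j\delta+1}\le A^{\delta+1},\qquad A=\max\Bigl(2,\prod_je_j^{\,e_j}\Bigr).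
\]
This space is the disjoint union of the open and closed subsets $\operatorname{Mor}(\mathbb{P}^1,X,\alpha)$ with $H\cdot\alpha=\delta$. Hence $\sum_{H\cdot\alpha=\delta}h(\alpha)\le A^{\delta+1}$.

It remains to bound the $H$-degree by the $L$-degree, and this is where bigness of $L$ and nefness of $\alpha$ enter. By Kodaira's lemma there are an integer $m\ge1$ and an effective $\mathbb{Q}$-divisor $E$ with $mL\equiv H+E$. For nef $\alpha$ we have $E\cdot\alpha\ge0$, so $0\le H\cdot\alpha\le mL\cdot\alpha$. Therefore
\[
\sum_{L\cdot\alpha\le d}h(\alpha)\le\sum_{0\le\delta\le md}A^{\delta+1}\le\frac{A^{md+2}}{A-1}\le e^{C(d+1)},\qquad C=\max(m,2)\log A .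
\]

For the last statement take $X$, $\beta_N$ and $C_L>0$ as in Theorem~\ref{thm:A}, and let $N=\lfloor d/C_L\rfloor$. Then $L\cdot\beta_N\le d$, so for large $d$ the sum is at least $h(\beta_N)\ge(3/2)^N\ge e^{cd}$, where $c$ is any positive number less than $\log(3/2)/C_L$.
\end{proof}

Bigness cannot be dropped: on $\mathbb{P}^1\times\mathbb{P}^1$ with $L$ a fiber of the first projection, the multiples of the fiber class are infinitely many nef classes with $L\cdot\alpha=0$ and $h(\alpha)=1$.

\section{The range of failure}\label{sec:range}

Property (E) passes to products and to blow-ups; together with resolution of indeterminacy this spreads the counterexample through the birational classes of Theorem~\ref{thm:C}(1).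

\begin{lemma}\label{lem:product}
If $X$ has property \textup{(E)}, so does $X\times Y$ for every smooth projective variety $Y$.
\end{lemma}

\begin{proof}
Let $i_y\colon X\to X\times Y$ be the inclusion $x\mapsto(x,y)$ and put $\beta'_N=i_{y*}\beta_N$. For a divisor $D$ on $X\times Y$ we have $D\cdot\beta'_N=i_y^*\mathcal{O}(D)\cdot\beta_N$. This is $O(N)$, and it does not depend on $y$ since $Y$ is connected. A morphism $(f,f_Y)$ of class $\beta'_N$ has degree $0$ against the pullback of an ample divisor on $Y$, so $f_Y$ is a constant $y$, and $f$ has class $\mathrm{pr}_{1*}\beta'_N=\beta_N$. Conversely every such $(f,y)$ has class $\beta'_N$. So the reduced scheme of $\operatorname{Mor}(\mathbb{P}^1,X\times Y,\beta'_N)$ is that of $\operatorname{Mor}(\mathbb{P}^1,X,\beta_N)\times Y$, with components $M\times Y$. Since $(f,y)^*T_{X\times Y}=f^*T_X\oplus\mathcal{O}^{\dim Y}$, the morphism $(f,y)$ is free exactly when $f$ is. Thus $h(\beta'_N)=h(\beta_N)>0$, and $\beta'_N$ is nef by Lemma~\ref{lem:free}(c).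
\end{proof}

\begin{lemma}\label{lem:birational}
Let $\phi\colon X'\to X$ be a birational morphism of smooth projective varieties. If $X$ has property \textup{(E)}, so does $X'$.
\end{lemma}

\begin{proof}
Since $X$ is smooth and $X'$ is projective, $\phi^{-1}$ is defined outside a closed set $Z$ of codimension at least $2$, and $\phi$ is an isomorphism over $X\setminus Z$. Let $\beta$ be a class on $X$ with $h(\beta)>0$. In each component $M$ counted by $h(\beta)$ choose a free $f_M$ that avoids $Z$, using Lemma~\ref{lem:free}(d), and let $f'_M=\phi^{-1}\circ f_M$. Then $f_M'^*T_{X'}=f_M^*T_X$, so $f'_M$ is free. For a divisor $D'$ on $X'$, the divisor $\phi^*\phi_*D'-D'$ is supported in $\phi^{-1}(Z)$, which $f'_M$ avoids. Hence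
\begin{equation}\label{eq:pullback}
D'\cdot f'_{M*}[\mathbb{P}^1]=\phi_*D'\cdot\beta .
\end{equation}
So all $f'_M$ have the same class $\beta'$, which is integral and nef, and $\phi_*\beta'=\beta$.

Let $M'$ be the unique component through $f'_M$; it is counted by $h(\beta')$. Composition with $\phi$ maps $M'$ onto an irreducible subset of $\operatorname{Mor}(\mathbb{P}^1,X,\beta)$ that contains $f_M$. This subset lies in some component, which must be $M$ because $f_M$ lies on no other. If $M'_1=M'_2$, then $f_{M_1}\in\phi\circ M'_2\subset M_2$, so $M_1=M_2$. Thus $h(\beta')\ge h(\beta)$. Applied to the classes $\beta_N$, this gives $h(\beta'_N)\ge c^N$, and $|D'\cdot\beta'_N|=O(N)$ by \eqref{eq:pullback}.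
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}(1)]
Let $X$ be the surface of Theorem~\ref{thm:A}. It is rational, so $Z$ is birational to $X\times Y$, which has property (E) by Lemma~\ref{lem:product}. By Hironaka's theorem, a composition $Z'\to Z$ of blow-ups along smooth centers resolves the birational map $Z\dashrightarrow X\times Y$ to a birational morphism $Z'\to X\times Y$, with $Z'$ smooth and projective. By Lemma~\ref{lem:birational}, $Z'$ has property (E), and then so does $Z''$. Both are uniruled, being birational to $\mathbb{P}^2\times Y$. For rational examples of dimension $j+2$ take $Z=\mathbb{P}^{j+2}$ and $Y=\mathbb{P}^j$.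
\end{proof}

The counterexample needs a map from the free curve to $\mathbb{P}^1$ that can ramify while the curve still moves in a second direction. Part (2) concerns the opposite situation, in which all free curves cover the fibers of one fibration by rational curves. Recall the \emph{maximal rationally connected} (MRC) fibration of a smooth projective variety $X$ \cite[IV.5]{Kollar}. There are a dense open set $X^\circ\subset X$ and a proper surjective morphism $\rho\colon X^\circ\to S$ to a variety such that any two points of a fiber are joined by a chain of rational curves in that fiber, and such that for very general $b\in S$ every rational curve in $X$ that meets $\rho^{-1}(b)$ lies in $\rho^{-1}(b)$. Here \emph{very general} means outside a countable union of proper closed subsets $S_1,S_2,\dots$ of $S$. The variety $S$, unique up to birational equivalence, is the \emph{MRC quotient}.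

\begin{proof}[Proof of Theorem~\ref{thm:C}(2)]
Suppose $\dim S=\dim X-1$. After shrinking $S$, the morphism $\rho$ is smooth by generic smoothness. Its fibers are smooth projective curves connected by chains of rational curves, so they are isomorphic to $\mathbb{P}^1$. As $S$ is connected, they all have the same class $[R]$ in $X$.

We first show that the maps of degree $d$ onto fibers form an irreducible family. The generic fiber of $\rho$ is a smooth curve of genus $0$ over the function field of $S$. It has a point over a finite extension, and becomes isomorphic to $\mathbb{P}^1$ over that extension. So there are an irreducible variety $S'$ and a dominant morphism $S'\to S$ with $X^\circ\times_SS'\cong\mathbb{P}^1\times S'$ over $S'$. After shrinking $S$ and $S'$ we may assume that $S'\to S$ is surjective. Then $W_d=\operatorname{Mor}_d(\mathbb{P}^1,\mathbb{P}^1)\times S'$ is irreducible by \eqref{eq:projective}, and its image in $\operatorname{Mor}(\mathbb{P}^1,X,d[R])$ is the set of all maps of degree $d$ to fibers of $\rho$. Let $\overline{W}_d$ be the closure of the image.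

Let $M$ be a component counted by $h(\alpha)$ and fix $t\in\mathbb{P}^1$. By Lemma~\ref{lem:free}(c), the preimages under $\operatorname{ev}_t$ of $X\setminus X^\circ$ and of the closures of the sets $\rho^{-1}(S_i)$ are proper closed subsets of the irreducible variety $M^{\mathrm{free}}$. By the Baire category theorem, the complement $M^*$ of their union is dense. For $f\in M^*$ the point $f(t)$ lies on a very general fiber, so $f$ maps into that fiber, with some degree $d\ge0$. Then $\alpha=d[R]$, and $d=(H\cdot\alpha)/(H\cdot R)$ for an ample $H$, so $d$ depends only on $\alpha$. Hence $M^*\subset\overline{W}_d$ and $M\subset\overline{W}_d$. Since $\overline{W}_d$ is an irreducible closed subset of $\operatorname{Mor}(\mathbb{P}^1,X,\alpha)$ and $M$ is a component, $M=\overline{W}_d$. So there is at most one such $M$.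
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}(3)]
By the classification of surfaces, a smooth projective uniruled surface is rational or birational to $\mathbb{P}^1\times\Gamma$ with $\Gamma$ a curve of positive genus. The rational class contains a counterexample by Theorem~\ref{thm:A}. In the other case, let $X$ be any smooth projective surface in the class. The map $X\dashrightarrow\Gamma$ is a morphism with general fiber $\mathbb{P}^1$, and it contracts every rational curve, because there is no nonconstant map $\mathbb{P}^1\to\Gamma$. So the MRC quotient of $X$ is $\Gamma$, part (2) gives $h\le1$, and the conjecture holds with $P=1$. Finally, a smooth projective uniruled curve is $\mathbb{P}^1$, where $h\le1$ by \eqref{eq:projective}.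
\end{proof}

\begin{thebibliography}{9}

\bibitem{Fulton} Fulton, \emph{Intersection Theory}.

\bibitem{Kollar} Koll\'ar, \emph{Rational Curves on Algebraic Varieties}.

\bibitem{LZ} Lando and Zvonkin, \emph{Graphs on Surfaces and Their Applications}.

\bibitem{LT} Brian Lehmann and Sho Tanimoto, \emph{Geometric Manin's Conjecture and rational curves}, arXiv:1702.08508 (2017).

\end{thebibliography}
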